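\title{Dominating set reconfiguration under token jumping is hard on graphs of bounded clique-width}

\begin{abstract}
Given a graph and two dominating sets of size $k$, can one be turned into the other by moving one token at a time to an arbitrary vertex, keeping a dominating set of size $k$ throughout? We show that this problem, parameterized by $k$, is W[1]-hard on graphs of linear clique-width at most $17$ and XL-complete on graphs of linear clique-width at most $40$. Hence, unless FPT $=$ W[1], it is not fixed-parameter tractable on graphs of bounded clique-width, and under ETH it has no algorithm running in time $f(k)N^{o(k)}$ on $N$-vertex graphs. Unconditionally, shortest reconfiguration sequences can have length $\Omega_k(N^{(k-4)/2})$ at linear clique-width $17$. The main tool is a family of cyclic counters of arbitrary moduli, each made of two tokens, that are forced to run synchronously although each of them sees only two bits of the rest of the graph.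
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. A \emph{dominating set} of a graph $G$ is a set $D\subseteq V(G)$ such that every vertex of $G$ lies in $D$ or has a neighbor in $D$. We think of a dominating set of size $k$ as $k$ tokens placed on its vertices. A \emph{token jump}, or \emph{TJ step}, replaces a dominating set $D$ of size $k$ by $D'=(D\setminus\{u\})\cup\{w\}$, where $u\in D$ and $w\in V(G)\setminus D$ are arbitrary and $D'$ is again dominating. We study the following problem.

\begin{quote}
\textsc{DSR-TJ} (Dominating Set Reconfiguration under Token Jumping).\\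
\emph{Input:} a graph $G$ and dominating sets $D_s,D_t$ of $G$, both of size $k$.\\
\emph{Parameter:} $k$.\\
\emph{Question:} is there a finite sequence of TJ steps, of any length, from $D_s$ to $D_t$?
\end{quote}

The reverse of a TJ step is a TJ step, so the question asks whether $D_s$ and $D_t$ lie in one component of an undirected graph on the dominating sets of size $k$. In a complete graph every nonempty set dominates, and $k$ jumps always suffice. In the cycle on $\mathbb Z_6$ a vertex dominates three vertices, so the dominating sets of size $2$ are the three antipodal pairs $\{i,i+3\}$; they are pairwise disjoint, no jump is possible, and $\{0,3\}$ cannot reach $\{1,4\}$. In general, a graph on $N$ vertices has at most $N^k$ dominating sets of size $k$, each with at most $kN$ possible jumps, so exhaustive search decides \textsc{DSR-TJ} in time $N^{O(k)}$. The problem is \emph{fixed-parameter tractable} (FPT) on a class of graphs if the parameter can be removed from the exponent, that is, if it can be solved on this class in time $f(k)N^{O(1)}$ for a computable function $f$.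

The problem \textsc{Dominating Set}, which asks only for the existence of a dominating set of size $k$, is fixed-parameter tractable in $k$ on every class of graphs of bounded clique-width. The question that we answer, which comes from the survey of Bousquet, Mouawad, Nishimura and Siebertz~\cite{survey}, is whether the same holds for reconfiguration:

\begin{quote}
Is \textsc{DSR-TJ}, parameterized by $k$, fixed-parameter tractable on graphs of clique-width at most $c$, for every fixed constant $c$?
\end{quote}

One would guess yes. A graph of linear clique-width $c$ (defined in Section~\ref{sec:background}) is built one vertex at a time, and at each moment the set $P$ of vertices built so far is split into at most $c$ classes such that vertices of one class have the same neighbors outside $P$. For the rest of the graph, the tokens inside $P$ are then summarized by $2c$ bits: which classes hold a token, and which classes contain a vertex not dominated from inside $P$. So the two sides of any such cut can tell each other almost nothing about the positions of their tokens. The guess is nevertheless wrong, because the two sides exchange these few bits at every step of a sequence that may be very long.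

\begin{theorem}\label{thm:W1}
\textsc{DSR-TJ} parameterized by $k$ is \textup{W[1]}-hard on graphs of linear clique-width at most $17$. Hence, unless $\mathrm{FPT}=\mathrm{W[1]}$, it is not fixed-parameter tractable on graphs of clique-width at most $c$, for any $c\ge 17$.
\end{theorem}

The same construction shows, without any hypothesis, that shortest sequences are not bounded by $f(k)N^{O(1)}$.

\begin{proposition}\label{prop:long}
For every fixed $r\ge1$ there are yes-instances of \textsc{DSR-TJ} of linear clique-width at most $17$, with $k=2r+4$ tokens and arbitrarily large vertex number $N$, in which every reconfiguration sequence has length $\Omega_r(N^{r})=\Omega_k(N^{(k-4)/2})$.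
\end{proposition}

At a larger width the complexity is determined exactly. The class XL consists of the parameterized problems decidable in deterministic space $f(\kappa)\log|x|$ on inputs $x$ with parameter $\kappa$; see Section~\ref{sec:XL}.

\begin{theorem}\label{thm:XL}
On graphs of linear clique-width at most $40$, even when a linear $40$-expression is given with the input, \textsc{DSR-TJ} parameterized by $k$ is \textup{XL}-complete. In particular it is hard for \textup{W[SAT]}, and hence for every class \textup{W[$t$]}. Under \textup{ETH} it has no algorithm running in time $f(k)N^{o(k)}$, which matches the upper bound $N^{O(k)}$.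
\end{theorem}

A negative answer needs some hypothesis: the problem is in PSPACE (Proposition~\ref{prop:member} gives space $O(k\log N)$, and $k\le N$), so it would be solvable in polynomial time if $\mathrm{P}=\mathrm{PSPACE}$.

The proofs go as follows. Section~\ref{sec:clauses} turns tokens into variables and domination into clauses. Section~\ref{sec:rotors} builds from two variables a cyclic counter, a \emph{rotor}, that moves only by $\pm1$, and ties any number of rotors to a common four-state counter, so that all of them show the same integer time, each modulo its own modulus. Section~\ref{sec:W1} reduces \textsc{Clique} to the question whether some time has prescribed residues, which proves Theorem~\ref{thm:W1} and Proposition~\ref{prop:long}. Sections~\ref{sec:XL}--\ref{sec:proofXL} prove Theorem~\ref{thm:XL}; there the common time schedules an arbitrary system of binary constraints, which is checked one forbidden pair at a time through a single shared bit.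

\section{Background}\label{sec:background}

We write $[n]=\{0,1,\dots,n-1\}$. For a vertex $x$ of $G$, let $N_G(x)$ be the set of its neighbors and $N_G[x]=N_G(x)\cup\{x\}$.

\subsection*{Parameterized complexity}
An instance of a parameterized problem is a string $x$ with a parameter $\kappa$, which we take to be written in unary inside $x$. An \emph{fpt-reduction} maps an instance $(x,\kappa)$ to an equivalent instance $(x',\kappa')$ of another problem in time $f(\kappa)|x|^{O(1)}$, with $\kappa'\le g(\kappa)$, where $f$ and $g$ are computable. Such reductions compose, and a problem that fpt-reduces to a problem in FPT is in FPT. We use these standard facts about the classes $\mathrm{FPT}\subseteq\mathrm{W[1]}\subseteq\mathrm{W[2]}\subseteq\dots\subseteq\mathrm{W[SAT]}$. The problem $k$-\textsc{Clique} (does a given graph have $k$ pairwise adjacent vertices?) is W[1]-hard under fpt-reductions. The class W[SAT] consists of the problems that fpt-reduce to \emph{weighted satisfiability}: given a Boolean formula and $k$, is there a satisfying assignment with exactly $k$ true variables? The Exponential Time Hypothesis (ETH) states that 3-\textsc{Sat} on $n$ variables cannot be solved in time $2^{o(n)}$; we use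 it only through its consequence that $k$-\textsc{Clique} on $n$-vertex graphs cannot be solved in time $f(k)n^{o(k)}$~\cite{chen}. A restriction to a class of graphs is read as a promise on the input.

\subsection*{Linear clique-width}
A \emph{linear $w$-expression} is a sequence of operations on a graph whose vertices carry labels from $\{1,\dots,w\}$. It starts with the empty graph, and each operation adds a new isolated vertex with a chosen label, or \emph{joins} two labels $i\ne j$ (adds all edges between vertices labeled $i$ and vertices labeled $j$), or \emph{relabels} all vertices labeled $i$ to $j$. The \emph{linear clique-width} of $G$ is the least $w$ such that some linear $w$-expression builds $G$. \emph{Clique-width} is defined in the same way, except that one may also take the disjoint union of two labeled graphs already built; so clique-width is at most linear clique-width.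

We never write expressions by hand. It suffices to order the vertices so that every initial segment looks simple from the outside. Given a linear order of $V(G)$ and a prefix $P$ of it, we call the vertices of $P$ \emph{placed}, and the \emph{classes} of $P$ are the equivalence classes of the relation $N_G(x)\setminus P=N_G(x')\setminus P$ on $P$. Placed vertices all of whose neighbors are placed are \emph{dead}; they form one class.

\begin{lemma}\label{lem:order}
Let $w\ge1$. If $V(G)$ has a linear order in which every prefix has at most $w$ classes, then $G$ has linear clique-width at most $w+1$. A linear $(w+1)$-expression can be computed from $G$ and the order in space $O(w\log|V(G)|)$.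
\end{lemma}

\begin{proof}
We keep the invariant that $G[P]$ is built for the current prefix $P$ and that two vertices of $P$ have the same label, taken from $\{1,\dots,w\}$, exactly when they lie in the same class. Let $v$ be the next vertex. Add it with label $w+1$. Since $v\notin P$, each class of $P$ is either completely adjacent or completely nonadjacent to $v$; join $w+1$ with the labels of the classes adjacent to $v$. Now $G[P\cup\{v\}]$ is built. Two vertices equivalent for $P$ remain equivalent for $P\cup\{v\}$, so the new classes arise by merging old ones and inserting $v$. Perform the merges by relabeling. If $v$ is equivalent to a vertex of $P$, give $v$ its label. Otherwise $\{v\}$ is a class, the vertices of $P$ form at most $w-1$ classes, and a label in $\{1,\dots,w\}$ is free for $v$.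

To output these operations it is enough to store one representative vertex for each label in use: adjacency to $v$ is read off the representative, and two representatives are compared by one pass over the unplaced vertices.
\end{proof}

For a path in its natural order, a prefix has only the dead class and the last placed vertex, so paths have linear clique-width at most $3$. All counts below have this shape: a few large classes and a few exceptional vertices at the front of the sweep.

\section{Tokens as variables, domination as clauses}\label{sec:clauses}

A token may jump anywhere, so the first task is to confine each token to its own region. Two private vertices per region do this.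

A \emph{clause system} $I$ consists of a finite set $X$ of variables with pairwise disjoint finite nonempty domains $V_x$ $(x\in X)$, and a finite family of \emph{clauses}, each a nonempty subset of $\bigcup_xV_x$. The element of $V_x$ that represents the value $d$ is written $x(d)$. An \emph{assignment} $\theta$ picks $\theta(x)\in V_x$ for every $x$; it \emph{satisfies} a clause $C$ if $\theta(x)\in C$ for some $x$, and it is \emph{satisfying} if it satisfies all clauses. Thus a clause is a disjunction of conditions ``the value of $x$ lies in $C\cap V_x$''.

The graph $G(I)$ has as vertices all values, two \emph{guards} $\gamma_x,\gamma'_x$ for each variable $x$, and one vertex for each clause. Each $V_x$ is a clique, $\gamma_x$ and $\gamma'_x$ are adjacent exactly to all of $V_x$, and each clause vertex is adjacent exactly to the elements of its clause.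

\begin{lemma}\label{lem:clause}
Let $k=|X|$. The dominating sets of size $k$ of $G(I)$ are exactly the sets $\{\theta(x):x\in X\}$ for satisfying assignments $\theta$. Two such sets are joined by a TJ step if and only if the assignments differ in exactly one variable.
\end{lemma}

\begin{proof}
Let $D$ be dominating with $|D|=k$. The $k$ sets $U_x=V_x\cup\{\gamma_x,\gamma'_x\}$ are pairwise disjoint, and each contains a token because $N_{G(I)}[\gamma_x]\subseteq U_x$. So each $U_x$ contains exactly one token and there are no others. The token of $U_x$ must dominate both guards, and $N_{G(I)}[\gamma_x]\cap N_{G(I)}[\gamma'_x]=V_x$; this is why there are two guards. Hence $D$ comes from an assignment. Clause vertices carry no token, so each has a neighbor in $D$, which means that its clause is satisfied. Conversely, a satisfying assignment dominates the clause vertices, the guards, and each clique $V_x$. Finally, a TJ step joins two sets of size $k$ exactly when they share $k-1$ elements, and for two transversals of $(V_x)_{x\in X}$ this means that they differ in exactly one $V_x$.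
\end{proof}

From now on a \emph{move} is a change of one variable between two satisfying assignments, and an instance of \textsc{DSR-TJ} is described by a clause system with two satisfying assignments; the number of tokens is the number of variables.

\section{Rotors in lockstep}\label{sec:rotors}

Clauses restrict states, not transitions: a variable may jump from any permitted value to any other. To obtain a counter that moves in unit steps we use two variables, each of which holds the other in place while it moves.

\subsection*{Rotors}
A \emph{rotor} of \emph{modulus} $m\ge2$ consists of two variables $a,b$, each with a copy of $\mathbb Z_{2m}$ as domain. A pair $(a,b)$ is \emph{legal} if $b\in\{a,a-1\}$. Legality is expressed by the clauses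
\begin{equation}\label{eq:R}
c_t=\{a(s):s\ne t\}\cup\{b(t),b(t-1)\}\qquad(t\in\mathbb Z_{2m}),\tag{R}
\end{equation}
since $c_t$ is violated exactly when $a=t$ and $b\notin\{t,t-1\}$. The \emph{phase} $h\in\mathbb Z_{4m}$ of a legal pair is $h=2t$ for $(a,b)=(t,t)$ and $h=2t+1$ for $(a,b)=(t+1,t)$. This is a bijection from the legal pairs to $\mathbb Z_{4m}$. For $m=2$:
\[
\begin{array}{c|cccccccc}
h&0&1&2&3&4&5&6&7\\\hline
(a,b)&(0,0)&(1,0)&(1,1)&(2,1)&(2,2)&(3,2)&(3,3)&(0,3)
\end{array}
\]
The domain has even order $2m$ so that the parity of a value is well defined.

\begin{lemma}\label{lem:rotor}
Consider a rotor of modulus $m$.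
\begin{enumerate}
\item[(a)] Two legal pairs differ in exactly one coordinate if and only if their phases differ by $\pm1$.
\item[(b)] For every integer $T$, a legal pair has $a\equiv2T\pmod{2m}$ if and only if $h\equiv4T-1$ or $h\equiv4T\pmod{4m}$.
\item[(c)] The residue $h\bmod4$ is $0,1,2,3$ exactly when $(a\bmod2,\,b\bmod2)$ is $(0,0)$, $(1,0)$, $(1,1)$, $(0,1)$, respectively.
\end{enumerate}
\end{lemma}

\begin{proof}
The legal pairs with $a=t$ are $(t,t-1)$ and $(t,t)$, of phases $2t-1$ and $2t$; with $t=2T$ this is (b). The legal pairs with $b=t$ are $(t,t)$ and $(t+1,t)$, of phases $2t$ and $2t+1$. So changing $b$ alone switches between $2t-1$ and $2t$, changing $a$ alone switches between $2t$ and $2t+1$, and any two consecutive phases are of one of these two forms; this is (a). For (c), the pair $(t,t)$ has phase $0$ or $2$ modulo $4$ as $t$ is even or odd, and $(t+1,t)$ has phase $1$ or $3$ modulo $4$ as $t$ is even or odd.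
\end{proof}

A rotor is cheap in width, because $c_t$ is adjacent to all $a$-values but one and to only two $b$-values, all with index near $t$. The \emph{sweep order} of a rotor is
\[
c_0,\,b(0),\,a(0),\;c_1,\,b(1),\,a(1),\;\dots,\;c_{2m-1},\,b(2m-1),\,a(2m-1).
\]

\begin{lemma}\label{lem:sweep}
Let $I$ contain a rotor, let $Q$ be the set of its $6m$ vertices $c_t,b(t),a(t)$, and suppose that no clause vertex $c_t$ has neighbors in $Q$ other than those listed in \eqref{eq:R}. Take a linear order of $G(I)$ that induces the sweep order on $Q$, and a prefix $P$. Then the following vertices have the same neighbors in $Q\setminus P$: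
\begin{enumerate}
\item[(a)] all placed $a$-values;
\item[(b)] all placed $b$-values except the last placed one;
\item[(c)] all placed vertices $c_s$ except $c_0$ and the last placed one.
\end{enumerate}
\end{lemma}

\begin{proof}
If $a(s)$ is placed, so is $c_s$, the only $c$-vertex not adjacent to it; so its neighbors in $Q\setminus P$ are all unplaced $a$-values and all unplaced $c$-vertices. If $b(s)$ is placed but not last, then $s<2m-1$ and $b(s+1)$ is placed, hence so are $c_s$ and $c_{s+1}$, its only $c$-neighbors; its neighbors in $Q\setminus P$ are all unplaced $b$-values. If $s>0$ and $c_s$ is placed but not last, then $c_{s+1}$ is placed, hence so are $b(s-1)$, $b(s)$ and $a(s)$; its neighbors in $Q\setminus P$ are all unplaced $a$-values. (The vertex $c_0$ is excluded because it waits for $b(2m-1)$.)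
\end{proof}

\subsection*{The center and the lockstep clauses}
We want many rotors to turn together. Clauses that compare the values of two rotors would force us to sweep both at once, and for an unbounded number of rotors this would cost an unbounded number of labels. Instead every rotor is compared with one small object, and only through parities.

The \emph{center} consists of two variables $u,v$ with domain $\{0,1\}$. Its phase $\eta\in\mathbb Z_4$ is $0,1,2,3$ for $(u,v)=(0,0),(1,0),(1,1),(0,1)$, the same code as in Lemma~\ref{lem:rotor}(c). Changing one of $u,v$ changes $\eta$ by $\pm1$, and each such change of $\eta$ is a change of one variable. The \emph{lockstep clauses} of a rotor $(a,b)$ are, for $\alpha,\beta\in\{0,1\}$,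
\begin{equation}\label{eq:L}
\{u(1-\alpha),\,v(1-\beta)\}\cup\{a(t):t\equiv\alpha\ (\mathrm{mod}\ 2)\}\cup\{b(t):t\equiv\beta\ (\mathrm{mod}\ 2)\}.\tag{L}
\end{equation}
This clause is violated exactly when $(u,v)=(\alpha,\beta)$ and the parities of $(a,b)$ are $(1-\alpha,1-\beta)$. Complementing both bits exchanges the codes of $0$ and $2$ and the codes of $1$ and $3$. So, for a legal pair, the four clauses together say
\[
h-\eta\not\equiv2\pmod4 .
\]
This is the right condition: a rotor that is about to drift away from the center is at distance exactly $2$, and $\pm2$ differs modulo $4$ from $-1,0,1$. (Modulo $3$ it would not, as $2\equiv-1$.)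

\begin{lemma}[lifts]\label{lem:lift}
Let $\theta_0,\theta_1,\dots$ be a sequence of assignments, consecutive ones differing in at most one variable, all satisfying the clauses \eqref{eq:R} and \eqref{eq:L} of rotors $j=1,\dots,r$ with moduli $m_j$, and suppose that all phases are $0$ in $\theta_0$. Then one can attach to each assignment of the sequence integers $H,H_1,\dots,H_r$, all $0$ at $\theta_0$, such that
\[
H\equiv\eta\pmod4,\qquad H_j\equiv h_j\pmod{4m_j},\qquad|H_j-H|\le1,
\]
and such that in each step $H$ (respectively $H_j$) changes by at most $1$, and only if a variable of the center (respectively of rotor $j$) changes. Moreover: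
\begin{enumerate}
\item[(a)] if $a_j\equiv2x\pmod{2m_j}$ in some assignment, then there $H_j\in\{4T-1,4T\}$ for an integer $T\equiv x\pmod{m_j}$;
\item[(b)] if all $a_j$ are even in some assignment, then one integer $T$ serves in \textup{(a)} for all $j$;
\item[(c)] if a step changes $H$ between $4T-1$ and $4T$, then before and after it $a_j\equiv2T\pmod{2m_j}$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
When a variable of the center or of a rotor changes, the corresponding phase changes by $\pm1$; change the corresponding integer by the same amount and leave the others. The congruences hold by construction. By induction $|H_j-H|\le1$ before a step, so $|H_j-H|\le2$ after it, and $H_j-H\equiv h_j-\eta\not\equiv2\pmod4$ excludes $\pm2$.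

Part (a) follows from Lemma~\ref{lem:rotor}(b). For (b), let $H_i\in\{4T_i-1,4T_i\}$ and $H_j\in\{4T_j-1,4T_j\}$. Since $|H_i-H_j|\le2$, we get $|4T_i-4T_j|\le3$, so $T_i=T_j$. For (c), the step changes a center variable, so each $H_j$ is the same before and after it and is within $1$ of both $4T-1$ and $4T$. Thus $H_j\in\{4T-1,4T\}$, and Lemma~\ref{lem:rotor}(b) applies.
\end{proof}

The synchronized motion is also possible. Say that \emph{all phases equal} the integer $H$ if $\eta\equiv H\pmod 4$ and $h_j\equiv H\pmod{4m_j}$ for all $j$. A \emph{round} advances the center phase by $1$ and then each rotor phase by $1$, one rotor after the other. Each of these is a change of one variable; if all phases equal $H$ before the round, then $h_j-\eta\equiv-1$ or $0\pmod 4$ during it, so \eqref{eq:R} and \eqref{eq:L} hold throughout, and all phases equal $H+1$ at the end. After $4T$ rounds from phase $0$ we have $a_j=b_j=2T$ in $\mathbb Z_{2m_j}$: rotor $j$ shows the time $T$ modulo $m_j$.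

\begin{example}\label{ex:two}
Take two rotors with $m_1=2$ and $m_2=4$, so six tokens in all, and start with all variables $0$. The first round is
\[
\begin{array}{ccc|ccc}
(u,v)&(a_1,b_1)&(a_2,b_2)&\eta&h_1&h_2\\\hline
(0,0)&(0,0)&(0,0)&0&0&0\\
(1,0)&(0,0)&(0,0)&1&0&0\\
(1,0)&(1,0)&(0,0)&1&1&0\\
(1,0)&(1,0)&(1,0)&1&1&1
\end{array}
\]
In the second row the center cannot continue to $(1,1)$, the complement of the parities $(0,0)$ of both rotors. In the third row rotor $1$ may run ahead to $(1,1)$, of phase $2$, but not further to $(2,1)$, whose parities $(0,1)$ are complementary to $(u,v)=(1,0)$.

Now consider two targets with $u=v=0$ and $a_1=b_1=2$. Let the first have $a_2=b_2=6$ and the second $a_2=b_2=4$. All phases are $0$ modulo $4$ in both, so both satisfy every clause, and the center cannot tell them apart. The first is reached by $12$ rounds ($T=3$). The second is unreachable: Lemma~\ref{lem:lift}(b) would give an integer $T$ with $T\equiv1\pmod2$ and $T\equiv2\pmod4$. Without the clauses \eqref{eq:L} the rotors turn independently, and the second target is reached in $4+8$ moves. So reachability enforces a relation between $a_1$ and $a_2$ that no clause mentions.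
\end{example}

\section{Simultaneous residues and W[1]-hardness}\label{sec:W1}

Example~\ref{ex:two} suggests the problem to reduce from.

\begin{quote}
\textsc{Simultaneous Residues}. Given integers $m_1,\dots,m_r\ge2$ in unary and sets $A_j\subseteq[m_j]$, is there an integer $T$ with $T\bmod m_j\in A_j$ for all $j$? The parameter is $r\ge1$.
\end{quote}

\begin{lemma}\label{lem:residues}
\textsc{Simultaneous Residues} is \textup{W[1]}-hard.
\end{lemma}

\begin{proof}
We reduce from $k$-\textsc{Clique} with $k\ge2$ on a graph with vertex set $[n]$, $n\ge2$. The integer $T$ will encode $k$ vertices as its residues modulo $k$ primes, and a modulus $p_ip_j$ sees exactly two of them. By Bertrand's postulate (for every $q\ge1$ there is a prime in $(q,2q]$) there are primes $n<p_1<\dots<p_k$ with $p_i\le2^in$, found by trial division. For $i<j$ let $m_{ij}=p_ip_j\le4^kn^2$, and let $A_{ij}$ be the set of $x\in[m_{ij}]$ such that $x\bmod p_i$ and $x\bmod p_j$ are both less than $n$ and are adjacent vertices. If $v_1,\dots,v_k$ is a clique, the Chinese remainder theorem gives $T$ with $T\equiv v_i\pmod{p_i}$ for all $i$, and then $T\bmod m_{ij}\in A_{ij}$. Conversely, given a solution $T$, put $v_i=T\bmod p_i$. Since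 $p_i$ and $p_j$ divide $m_{ij}$, the condition for $(i,j)$ says that $v_i$ and $v_j$ are adjacent vertices; in particular they are distinct. The new parameter is $\binom k2$ and the running time is $f(k)n^{O(1)}$.
\end{proof}

\subsection*{The construction}
One difficulty remains: the target must be written down without knowing $T$. We want a switch that turns all clauses off, so that every variable can be reset, and that can be thrown only when all rotors show allowed residues. One flag cannot do both, since a clause ``flag is $0$ or the residues are allowed'' would stay in force and block the reset. So we use two flags with domain $\{0,1\}$: $\mathsf{chk}$ can be raised only when the residues are allowed, $\mathsf{rel}$ releases everything, and one clause forces the order.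

Given $(m_j,A_j)_{j=1}^r$, let $I$ have the variables $u,v,\mathsf{chk},\mathsf{rel}$ and rotors $(a_j,b_j)$ of modulus $m_j$, in total $2r+4$ variables. Let $E_j=\{2x:x\in A_j\}\subseteq\mathbb Z_{2m_j}$. The clauses are:
\begin{enumerate}
\item[(C1)] for each $j$, the clauses \eqref{eq:R} of rotor $j$, each with $\mathsf{rel}(1)$ added;
\item[(C2)] for each $j$, the clauses \eqref{eq:L} of rotor $j$, each with $\mathsf{rel}(1)$ added;
\item[(C3)] for each $j$, the clause $\{\mathsf{chk}(0),\mathsf{rel}(1)\}\cup\{a_j(t):t\in E_j\}$;
\item[(C4)] the clause $\{\mathsf{chk}(1),\mathsf{rel}(0)\}$.
\end{enumerate}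
In $\theta_s$ all variables are $0$. In $\theta_t$ we have $\mathsf{chk}=\mathsf{rel}=1$ and all other variables are $0$. Both are satisfying: in $\theta_s$ all phases are $0$ and (C3), (C4) contain $\mathsf{chk}(0)$, $\mathsf{rel}(0)$; in $\theta_t$ every clause contains $\mathsf{rel}(1)$ or $\mathsf{chk}(1)$.

\begin{lemma}\label{lem:W1correct}
If the residue instance has a solution, then $\theta_t$ is reachable from $\theta_s$ by moves. Conversely, if a sequence of $q$ moves leads from $\theta_s$ to $\theta_t$, then the residue instance has a solution $T$ with $4|T|-1\le q$.
\end{lemma}

\begin{proof}
Let $T$ be a solution; adding a multiple of $\prod_jm_j$, we may assume $T\ge0$. Keep $\mathsf{chk}=\mathsf{rel}=0$, so that (C3) and (C4) hold, and perform $4T$ rounds, during which (C1) and (C2) hold. Now $a_j=2(T\bmod m_j)\in E_j$ for all $j$, so we may set $\mathsf{chk}:=1$, and then $\mathsf{rel}:=1$. From here on every clause contains $\mathsf{rel}(1)$ or $\mathsf{chk}(1)$, and the remaining variables are reset to $0$ one at a time.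

Conversely, consider the first assignment of the sequence with $\mathsf{rel}=1$, and let $\theta$ be the one before it. Only $\mathsf{rel}$ changes in this move and (C4) holds after it, so $\mathsf{chk}=1$ and $\mathsf{rel}=0$ in $\theta$. Up to and including $\theta$ we have $\mathsf{rel}=0$, so (C1) and (C2) act as \eqref{eq:R} and \eqref{eq:L}, and Lemma~\ref{lem:lift} applies to this part of the sequence. In $\theta$, clause (C3) gives $a_j=2x_j$ with $x_j\in A_j$ for every $j$. By Lemma~\ref{lem:lift}(a),(b) there is an integer $T$ with $T\equiv x_j\pmod{m_j}$ and $H_j\in\{4T-1,4T\}$ for all $j$. So $T$ is a solution. As $H_1$ starts at $0$ and changes by at most $1$ per move, $q\ge|H_1|\ge4|T|-1$.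
\end{proof}

\begin{lemma}\label{lem:W1width}
The graph $G(I)$ has linear clique-width at most $17$.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:order} with $w=16$. Place first the eight values of $u,v,\mathsf{chk},\mathsf{rel}$, then their guards, then the clause (C4). Guards and (C4) are dead when placed, so these prefixes have at most $9$ classes. Then place blocks $j=1,\dots,r$ one after the other. Block $j$ consists of the vertices $c_t,b_j(t),a_j(t)$ in sweep order, then the guards of $a_j,b_j$, then the clauses (C2), (C3) of rotor $j$. The only edges leaving a block join its clause vertices to values of $u,v,\mathsf{chk},\mathsf{rel}$, which are placed first. Hence finished blocks are dead, and the guards and the clauses (C2), (C3) are dead when placed. For a prefix that ends in block $j$ we count, using Lemma~\ref{lem:sweep} for the neighbors inside the set $Q$ of rotor $j$: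
\begin{itemize}
\item the dead class, which also contains $\mathsf{chk}(1)$ and $\mathsf{rel}(0)$: $1$ class;
\item the vertices $u(0),u(1),v(0),v(1),\mathsf{chk}(0),\mathsf{rel}(1)$: at most $6$ classes;
\item placed $a_j$-values. Outside $Q$, the value $a_j(t)$ is adjacent to both guards, to the clauses (C2) given by the parity of $t$, and to (C3) if $t\in E_j$. All elements of $E_j$ are even, so the types are odd, even in $E_j$, even not in $E_j$: at most $3$ classes;
\item placed $b_j$-values. Outside $Q$ only the parity matters: even, odd, last placed, at most $3$ classes;
\item placed $c_t$. Their only neighbor outside $Q$ is $\mathsf{rel}(1)$: $c_0$, last placed, the others, at most $3$ classes.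
\end{itemize}
The total is at most $16$, independently of $r$, the moduli and the sets $A_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:W1}]
The graph $G(I)$ with $\theta_s,\theta_t$ is computed in polynomial time from the residue instance, because the moduli are in unary, and it has $2r+4$ tokens. By Lemmas~\ref{lem:clause}, \ref{lem:W1correct} and~\ref{lem:W1width} this is an fpt-reduction to \textsc{DSR-TJ} on graphs of linear clique-width at most $17$, and Lemma~\ref{lem:residues} gives W[1]-hardness; a $k$-\textsc{Clique} instance yields $2\binom k2+4$ tokens. These graphs have clique-width at most $c$ for every $c\ge17$, so an FPT algorithm for such a class would give $\mathrm{FPT}=\mathrm{W[1]}$.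
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:long}]
Fix $r\ge1$ and let $n\ge2$. By Bertrand's postulate choose primes $m_1<\dots<m_r$ in $(n,2^rn]$. Let $M=\prod_jm_j>n^r$, $T_0=\lfloor M/2\rfloor$ and $A_j=\{T_0\bmod m_j\}$. Then $T_0$ is a solution, so $G(I)$ with $\theta_s,\theta_t$ is a yes-instance with $2r+4$ tokens. It has $17$ vertices before the blocks and $6m_j+9$ in block $j$, so $n<N\le C_rn$ for a constant $C_r$. The moduli are distinct primes, so every solution satisfies $T\equiv T_0\pmod M$; then $T\ge T_0$ or $T\le T_0-M=-\lceil M/2\rceil$, and $|T|\ge\lfloor M/2\rfloor$ in both cases. By Lemma~\ref{lem:W1correct} every sequence has length at least $4\lfloor M/2\rfloor-1\ge2M-3\ge M>n^r\ge(N/C_r)^r$, where we used $M\ge3$.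
\end{proof}

\section{The class XL and cell machines}\label{sec:XL}

In Section~\ref{sec:W1} the rotors only search for a time $T$. We now make the tokens carry out an arbitrary computation in space $f(\kappa)\log|x|$.

The class XL consists of the parameterized problems decided by a deterministic Turing machine, with a read-only input tape, in work space $f(\kappa)\log|x|$ for a computable $f$. Hardness for XL is taken under \emph{parameterized logspace reductions}: maps $(x,\kappa)\mapsto(x',\kappa')$ to equivalent instances, computed with a write-only output tape in work space $f(\kappa)+O(\log|x|)$, with $\kappa'\le g(\kappa)$ and $f,g$ computable. A machine with this space bound has $2^{O(f(\kappa))}|x|^{O(1)}$ configurations, so such a reduction is an fpt-reduction. Two of them compose by recomputing each symbol of the intermediate output when it is needed.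

\begin{proposition}\label{prop:member}
\textsc{DSR-TJ} is decidable in deterministic space $O(k\log N)$ on all graphs. In particular it is in \textup{XL}.
\end{proposition}

\begin{proof}
Consider the undirected graph on $V(G)^k$ in which two tuples are adjacent if both are increasing lists of dominating sets of size $k$ that are joined by a TJ step. It has $N^k$ vertices, and adjacency is tested in space $O(k\log N)$. By Reingold's theorem~\cite{reingold}, undirected $s$--$t$ connectivity is decidable in deterministic space logarithmic in the size of the graph. Running that algorithm and answering its adjacency queries on demand takes space $O(k\log N)$.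
\end{proof}

A work tape of length $k\log|x|$ is the same as $k$ numbers of polynomial range, and one step of the machine touches one of them. The following model keeps just this.

A \emph{$k$-cell machine} has a finite set $S$ of states with two distinct states $s_0,s_{\mathrm{acc}}$, a set $[n]$ of cell contents, and for each $s\ne s_{\mathrm{acc}}$ a cell $\iota(s)\in\{1,\dots,k\}$ and maps $\varphi_s:[n]\to[n]$, $\psi_s:[n]\to S$. A configuration is a pair $(s,d)\in S\times[n]^k$. Write $d[i:=a]$ for $d$ with the $i$-th entry replaced by $a$. If $s\ne s_{\mathrm{acc}}$, $i=\iota(s)$ and $a=d_i$, then $(s,d)$ has the unique successor $(\psi_s(a),\,d[i:=\varphi_s(a)])$; configurations with state $s_{\mathrm{acc}}$ have no successor. The problem \textsc{Cell}, with parameter $k$ and all tables listed explicitly, asks whether $(s_0,0^k)$ reaches $(s_{\mathrm{acc}},0^k)$.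

\begin{lemma}\label{lem:cell}
\begin{enumerate}
\item[(a)] \textsc{Cell} is \textup{XL}-hard.
\item[(b)] $k$-\textsc{Clique} $(k\ge2)$ on $n$-vertex graphs reduces in polynomial time to \textsc{Cell} with $k$ cells, contents $[n]$ and $O(k^2n)$ states.
\end{enumerate}
\end{lemma}

\begin{proof}
Both machines use states $\mathrm{clear}_1,\dots,\mathrm{clear}_k$, where $\mathrm{clear}_i$ writes $0$ into cell $i$ and passes to $\mathrm{clear}_{i+1}$, with $\mathrm{clear}_{k+1}=s_{\mathrm{acc}}$, and a state $\mathrm{loop}$ that changes nothing and returns to itself. Then $(s_{\mathrm{acc}},0^k)$ is reached if and only if $\mathrm{clear}_1$ is entered.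

(a) Let a problem in XL be decided by a machine $\mathcal M$. At the cost of a constant factor in space we assume a single one-way infinite work tape with alphabet $\Gamma=\{0,\dots,|\Gamma|-1\}$ and blank symbol $0$, and that $f$ takes positive integer values. On input $(x,\kappa)$ put $k=f(\kappa)$ and $\ell=\lceil\log_2(|x|+1)\rceil$, so that $\mathcal M$ uses only the first $k\ell$ squares. Let $n=|\Gamma|^\ell=|x|^{O(1)}$; cell $i$ stores the $i$-th block of $\ell$ squares as a number in base $|\Gamma|$. The further states are the tuples $s=(q,h,i,o)$ consisting of a state of $\mathcal M$, a position of the input head, a block index and an offset in the block, and $\iota(s)=i$. If $q$ is not halting, then $q$, the input symbol at $h$ and the $o$-th digit of the content $a$ determine a transition of $\mathcal M$; $\varphi_s(a)$ is $a$ with that digit rewritten, and $\psi_s(a)$ is the new tuple (or $\mathrm{loop}$, if the work head would leave the $k\ell$ squares). If $q$ is accepting or rejecting, $\varphi_s$ is the identity and $\psi_s$ is constantly $\mathrm{clear}_1$ or $\mathrm{loop}$. With $s_0$ the initial tuple, $\mathrm{clear}_1$ is entered if and only if $\mathcal M$ accepts. Computing $k$ takes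 space depending only on $\kappa$, and the tables are printed with a constant number of counters of $O(\log|x|+\log k)$ bits.

(b) The machine runs through $[n]^k$ as a base-$n$ counter and tests each tuple. For each pair $i<j$ there is a state $\mathrm{read}_{ij}$ that reads the content $a$ of cell $i$ and passes to $\mathrm{test}_{ij,a}$, which reads the content $b$ of cell $j$. If $ab$ is an edge, it passes to the read state of the next pair, or to $\mathrm{clear}_1$ after the last pair; otherwise it passes to $\mathrm{inc}_1$. These states do not change the cells. The state $\mathrm{inc}_i$ replaces a content $a<n-1$ of cell $i$ by $a+1$ and passes to $s_0=\mathrm{read}_{12}$, or replaces $n-1$ by $0$ and passes to $\mathrm{inc}_{i+1}$, with $\mathrm{inc}_{k+1}=\mathrm{loop}$. So $\mathrm{clear}_1$ is entered if and only if some tuple consists of pairwise adjacent vertices. There are $\binom k2(n+1)+2k+2$ states.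
\end{proof}

\section{From cell machines to binary constraints}\label{sec:BCR}

\begin{quote}
\textsc{BCR} (Binary Constraint Reconfiguration). Given $k\ge2$ variables with domain $[n]$ and sets $\mathrm{Forb}_{ij}\subseteq[n]^2$ for $i<j$, listed as $n\times n$ tables, a \emph{solution} is an assignment $y$ with $(y_i,y_j)\notin\mathrm{Forb}_{ij}$ for all $i<j$. Are two given solutions connected by changing one variable at a time through solutions? The parameter is $k$.
\end{quote}

Unequal domains are allowed without loss: pad all domains to the largest size and forbid each padding value in combination with all values of some other variable.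

Simulating a machine meets two obstacles. First, constraints restrict states and not transitions. As for rotors, we duplicate: two pointers $p,p'$ walk along a digraph, and each cell $d_l$ gets a companion $e_l$ that locks it. Second, moves are reversible. Determinism repairs this.

\begin{lemma}\label{lem:BCR}
\textsc{Cell} with $k$ cells, contents $[n]$ and state set $S$ reduces in logarithmic space to \textsc{BCR} with $2k+2$ variables and domain size $\max\{|Y|,n+n^2\}$, where $2\le|Y|\le|S|(1+3n)$.
\end{lemma}

\begin{proof}
For each $\tau=(s,a)$ with $s\in S\setminus\{s_{\mathrm{acc}}\}$ and $a\in[n]$ take three new points $\tau^1,\tau^2,\tau^3$. Let $Y$ consist of $S$ and all these points, with arcs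
\[
s\to\tau^1\to\tau^2\to\tau^3\to\psi_s(a).
\]
The variables are $p,p'\in Y$ and, for $l=1,\dots,k$, $d_l\in[n]$ and $e_l\in[n]\cup\{\langle a,b\rangle:a,b\in[n]\}$; the symbols $\langle a,b\rangle$ are \emph{transit values}. The constraints, all binary, are:
\begin{enumerate}
\item[(B1)] $p'=p$, or $p\to p'$ is an arc;
\item[(B2)] for each $l$: $e_l=d_l\in[n]$, or $e_l=\langle a,b\rangle$ and $d_l\in\{a,b\}$;
\item[(B3)] for $w\in\{p,p'\}$ and each $l$: if $w\in\{\tau^1,\tau^2,\tau^3\}$ with $\tau=(s,a)$ and $\iota(s)=l$, then, with $b=\varphi_s(a)$, we require $e_l=a$ for $w=\tau^1$, $e_l\in\{a,\langle a,b\rangle,b\}$ for $w=\tau^2$, and $e_l=b$ for $w=\tau^3$; in all other cases $e_l\in[n]$.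
\end{enumerate}
Thus $\tau^1$ certifies that $a$ was read, $\tau^2$ unlocks the cell, and $\tau^3$ certifies that $b$ was written; without $\tau^1$ a pointer could enter $\tau^2$ with content $b$, and without $\tau^3$ it could leave with content $a$. The start has $p=p'=s_0$, the target has $p=p'=s_{\mathrm{acc}}$, and both have all $d_l=e_l=0$. Each entry of the tables is decided by looking up $\iota,\varphi,\psi$, which takes logarithmic space.

\emph{Completeness.} Let $p=p'=s\neq s_{\mathrm{acc}}$ and $e=d$, and put $i=\iota(s)$, $a=d_i$, $\tau=(s,a)$, $b=\varphi_s(a)$. Set $p':=\tau^1$, $p:=\tau^1$, $p':=\tau^2$, $p:=\tau^2$; here $e_i=a$, which (B3) allows at $s$, $\tau^1$, $\tau^2$. If $b\ne a$, set $e_i:=\langle a,b\rangle$, $d_i:=b$, $e_i:=b$; (B2) holds and both pointers are at $\tau^2$. Finally set $p':=\tau^3$, $p:=\tau^3$, $p':=\psi_s(a)$, $p:=\psi_s(a)$; here $e_i=b$, which (B3) allows at $\tau^2$, $\tau^3$, $\psi_s(a)$. In each pair of pointer changes $p'$ moves along an arc out of $p$ and $p$ follows, so (B1) holds. This simulates one machine step.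

\emph{Soundness.} To a solution we assign a configuration $\Phi$. With $\tau=(s,a)$ and $i=\iota(s)$,
\[
\Phi=\begin{cases}
(p,d)&\text{if }p\in S,\\
(s,d)&\text{if }p=\tau^1,\\
(s,d[i:=a])&\text{if }p=p'=\tau^2,\\
(\psi_s(a),d)&\text{if }p=\tau^2,\ p'=\tau^3,\ \text{or if }p=\tau^3.
\end{cases}
\]
By (B1) these cases are exhaustive. We claim that a change of one variable between two solutions leaves $\Phi$ fixed or replaces it by its successor or by a predecessor.

\emph{$e_l$ changes.} $\Phi$ does not depend on $e$.

\emph{$d_l$ changes.} As $e_l$ is compatible with two values of $d_l$, it is a transit value by (B2). By (B3) both $p$ and $p'$ are middle points of triples with cell $l$. No arc joins two middle points, so $p=p'=\tau^2$ with $i=l$, and $\Phi=(s,d[l:=a])$ ignores $d_l$.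

\emph{$p'$ changes.} Unless $p=\tau^2$, the value $\Phi$ does not depend on $p'$. If $p=\tau^2$, then $p'$ switches between $\tau^2$ and $\tau^3$. The solution with $p'=\tau^3$ gives $e_i=\varphi_s(a)$, so $d_i=\varphi_s(a)$ by (B2). Hence $\Phi$ switches between $(s,d[i:=a])$ and its successor $(\psi_s(a),d)$.

\emph{$p$ changes.} In both solutions $p$ is $p'$ or an in-neighbor of $p'$. If $p'=s'\in S$, then $p=s'$ or $p=\tau^3$ with $\psi_s(a)=s'$, and $\Phi=(s',d)$ in every case. If $p'=\tau^1$, then $p\in\{s,\tau^1\}$ and $\Phi=(s,d)$. If $p'=\tau^2$, then $p$ switches between $\tau^1$ and $\tau^2$; the solution with $p=\tau^1$ gives $e_i=a=d_i$, so $(s,d)=(s,d[i:=a])$. If $p'=\tau^3$, then $p\in\{\tau^2,\tau^3\}$ and $\Phi=(\psi_s(a),d)$.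

Let $Z=(s_{\mathrm{acc}},0^k)$, and let $B$ be the successor of a configuration $A$. Then $A\ne Z$, because $Z$ has no successor, and $B$ is the only successor of $A$; so $A$ reaches $Z$ if and only if $B$ does. Hence the property ``$\Phi$ reaches $Z$'' is invariant along a reconfiguration sequence. It holds at the target, where $\Phi=Z$, so it holds at the start, where $\Phi=(s_0,0^k)$.
\end{proof}

The last paragraph is where determinism is used. If a configuration $A$ had two successors, a dead end $B$ and $Z$, then a start configuration whose only successor is $B$ would be connected to $Z$ through $B$ and $A$ without reaching it.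

\section{Checking binary constraints through one bit}\label{sec:schedule}

\begin{lemma}\label{lem:main}
\textsc{BCR} with $k\ge2$ variables and domain $[n]$, $n\ge2$, reduces in logarithmic space to \textsc{DSR-TJ} with $8k+3$ tokens on graphs with $O(k^4n^2)$ vertices and linear clique-width at most $40$. The reduction also outputs a linear $40$-expression.
\end{lemma}

The direct encoding has one clause ``$y_i\ne d$ or $y_j\ne d'$'' for each forbidden pair and so copies the arbitrary table $\mathrm{Forb}_{ij}$ into the adjacency between two large domains. We avoid all edges between the parts that belong to different variables. Three ideas are needed.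

\emph{Splitting.} For a bit $\mu$, the two clauses ``$y_i\ne d$ or $\mu=1$'' and ``$y_j\ne d'$ or $\mu=0$'' can both be satisfied exactly when $(y_i,y_j)\neq(d,d')$. One bit serves only one forbidden pair, so each pair gets its own time slot, and each variable gets a long rotor $\zeta_i$ as a private clock. The tables are stored as letters on the values of $\zeta_i$, which costs only a few vertex types.

\emph{Reading the value to be tested.} The part of $y_i$ must know which value $d$ is under test at time $T$. A clause for each $T$ that involves both $\zeta_i$ and $y_i$ would ask us to sweep by $T$ and by $d$ at once. Instead two short rotors $\rho_i,\sigma_i$ show $T\bmod n$ and $T\bmod(n+1)$ and are swept together with the domain of $y_i$. The moduli are coprime, so $n(n+1)$ consecutive times show every pair $(d,d')$.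

\emph{Locking.} A variable must not change while the checks run, or it could dodge each check in turn. A copy $z_i$ with the constraint $y_i=z_i$ freezes both; the constraint is lifted only at a designated time, and between the designated times of two variables all checks are run.

\subsection*{The schedule}
Index the variables by $0,\dots,k-1$, let $K=\binom k2$, and number the pairs $i<j$ by $e=1,\dots,K$. Put $\Lambda=(K+1)\,n(n+1)$ and $\Pi=k\Lambda$. Every $T\in\mathbb Z$ has a unique form
\[
T=g\Lambda+e\,n(n+1)+x,\qquad g\in\mathbb Z,\quad0\le e\le K,\quad0\le x<n(n+1),
\]
and $T\equiv x$ both modulo $n$ and modulo $n+1$. Define letters $\lambda_i(T)\in\{\mathsf W,\mathsf F,\mathsf S,\mathsf I\}$ (write, first, second, idle):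
\begin{itemize}
\item $\lambda_i(T)=\mathsf W$ if $e=x=0$ and $g\equiv i\pmod k$;
\item if $e\ge1$ is the number of the pair $i<j$ and $(x\bmod n,\ x\bmod(n+1))\in\mathrm{Forb}_{ij}$, then $\lambda_i(T)=\mathsf F$ and $\lambda_j(T)=\mathsf S$;
\item all other letters are $\mathsf I$.
\end{itemize}
The letters depend only on $(g\bmod k,e,x)$, that is, on $T\bmod\Pi$. With $T_i=i\Lambda$ we have $\lambda_i(T)=\mathsf W$ if and only if $T\equiv T_i\pmod\Pi$. At multiples of $\Lambda$ no letter is $\mathsf F$ or $\mathsf S$.

\begin{example}\label{ex:schedule}
Let $k=n=2$ and $\mathrm{Forb}_{01}=\{(1,0)\}$. Then $K=1$, $\Lambda=12$, $\Pi=24$. The only $x\in[6]$ with $x\equiv1\pmod2$ and $x\equiv0\pmod3$ is $x=3$, so $\lambda_0(T)=\mathsf F$ and $\lambda_1(T)=\mathsf S$ exactly for $T\equiv9\pmod{12}$. Further $\lambda_0(T)=\mathsf W$ for $T\equiv0$ and $\lambda_1(T)=\mathsf W$ for $T\equiv12\pmod{24}$. To get from the write time $0$ of $y_0$ to the write time $12$ of $y_1$, the clocks must pass $T=9$, where $y_0=1=9\bmod2$ will force $\mu=1$ and $y_1=0=9\bmod3$ will force $\mu=0$.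
\end{example}

\subsection*{The clause system}
The variables are $u,v$, a bit $\mu\in\{0,1\}$, and for each $i\in[k]$ three rotors $\rho_i,\sigma_i,\zeta_i$ of moduli $n$, $n+1$, $\Pi$ and two variables $y_i,z_i$ with domain $[n]$; in total $8k+3$. We mark the variables and clauses of a rotor by a superscript, as in $a_i^\rho$, $b_i^\rho$, $c_t^\rho$. For a letter $\mathsf X$, an element $t\in\mathbb Z_{2\Pi}$ is an \emph{$\mathsf X$-position} for $i$ if $t=2T$ is even and $\lambda_i(T)=\mathsf X$. The clauses are \eqref{eq:R} and \eqref{eq:L} for all $3k$ rotors and, for $i\in[k]$ and $d\in[n]$,
\begin{align*}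
F_{i,d}&=\{a_i^\zeta(t):t\text{ not an $\mathsf F$-position}\}\cup\{a_i^\rho(t):t\ne2d\}\cup\{y_i(d'):d'\ne d\}\cup\{\mu(1)\},\\
S_{i,d}&=\{a_i^\zeta(t):t\text{ not an $\mathsf S$-position}\}\cup\{a_i^\sigma(t):t\ne2d\}\cup\{y_i(d'):d'\ne d\}\cup\{\mu(0)\},\\
W_{i,d}&=\{a_i^\zeta(2T_i)\}\cup\{y_i(d'):d'\ne d\}\cup\{z_i(d)\}.
\end{align*}
So $F_{i,d}$ is violated exactly when $a_i^\zeta$ is an $\mathsf F$-position, $a_i^\rho=2d$, $y_i=d$ and $\mu=0$; $S_{i,d}$ is violated exactly when $a_i^\zeta$ is an $\mathsf S$-position, $a_i^\sigma=2d$, $y_i=d$ and $\mu=1$; and the clauses $W_{i,d}$, $d\in[n]$, together say that $y_i=z_i$ or $a_i^\zeta=2T_i$. The \emph{encoding} of a solution $y$ of \textsc{BCR} has all phases $0$, $\mu=0$, the given values $y_i$, and $z_i=y_i$. It is satisfying because no letter at time $0$ is $\mathsf F$ or $\mathsf S$. The sets $D_s,D_t$ are the encodings of the two given solutions.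

\subsection*{Completeness}
It suffices to connect the encodings of two solutions $y,y'$ that differ only in coordinate $i$. Call a value of $\mu$ \emph{good for $T$} (with respect to the current solution $y$) if
\begin{itemize}
\item $\mu=1$ whenever some $l$ has $\lambda_l(T)=\mathsf F$ and $y_l=T\bmod n$, and
\item $\mu=0$ whenever some $l$ has $\lambda_l(T)=\mathsf S$ and $y_l=T\bmod(n+1)$.
\end{itemize}
A good value exists for every $T$. Indeed, the letters $\mathsf F,\mathsf S$ occur at $T$ only for one pair $l<l'$, with $(T\bmod n,\,T\bmod(n+1))\in\mathrm{Forb}_{ll'}$, and both demands together would make $(y_l,y_{l'})$ this forbidden pair.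

\emph{If $\mu$ is good for $T$ and each rotor has $a\in\{2T-1,2T,2T+1\}$ in its domain, then all clauses $F$ and $S$ hold.} Suppose $F_{l,d}$ is violated. Then $a_l^\zeta$ is even, so it equals $2T$ and $\lambda_l(T)=\mathsf F$. Also $a_l^\rho=2d$ is even, so $2d\equiv2T\pmod{2n}$ and $d=T\bmod n$. With $y_l=d$ and $\mu=0$ this contradicts goodness. If $S_{l,d}$ is violated, then in the same way $\lambda_l(T)=\mathsf S$, $2d\equiv2T\pmod{2(n+1)}$ gives $d=T\bmod(n+1)=y_l$, and $\mu=1$ contradicts goodness.

\emph{Advancing from $T$ to $T+1$.} Suppose all phases equal $4T$, $y=z$ is a solution and $\mu$ is good for $T$. The phases $4T,\dots,4T+4$ have $a$-values $2T$, $2T+1$, $2T+1$, $2T+2$, $2T+2$. Perform two rounds; all $a$-values stay in $\{2T,2T+1\}$. Now all $a$-values are $2T+1$, which is odd and so neither an $\mathsf F$- nor an $\mathsf S$-position; hence $\mu$ is free, and we set it to a value good for $T+1$. Perform two more rounds, with all $a$-values in $\{2(T+1)-1,\,2(T+1)\}$. The clauses $F,S$ hold by the previous paragraph, \eqref{eq:R} and \eqref{eq:L} hold during rounds, and the clauses $W$ hold as $y=z$.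

Start at the encoding of $y$, where $T=0$ and every $\mu$ is good, and advance to $T=T_i$. There every $a_l^\zeta$ equals $2T_i$ and no letter is $\mathsf F$ or $\mathsf S$, so the clauses $F$, $S$ and $W_{i,d}$ hold whatever $y_i,z_i$ are. Set $y_i:=y_i'$ and then $z_i:=y_i'$. Every $\mu$ is good for $T_i$, so we can advance, now with respect to $y'$, to $T=\Pi$. All phases are $0$ again because $n$, $n+1$ and $\Pi$ divide $\Pi$. No letter is $\mathsf F$ or $\mathsf S$ there, so we may set $\mu:=0$ and obtain the encoding of $y'$.

\subsection*{Soundness}
Take a sequence of moves from $D_s$ to $D_t$ and the lifts of Lemma~\ref{lem:lift} for all $3k$ rotors; let $H_i^\zeta$ be the lift of $\zeta_i$. The clocks may run backward and forward at will, so we follow the walk of $H$ on $\mathbb Z$. For $g\in\mathbb Z$, \emph{window $g$} is the interval $[4g\Lambda-2,\,4g\Lambda+2]$ and \emph{gap $g$} is the interval $[4g\Lambda+3,\,4(g+1)\Lambda-3]$. Since $\Lambda\ge12$, these are nonempty; they partition $\mathbb Z$ and alternate. We say that an assignment of the sequence is in a window or gap if its $H$ is.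

\emph{Claim 1. If $y_i\ne z_i$ in an assignment, then it is in a window $g$ with $g\equiv i\pmod k$. If a move changes $y_i$ or $z_i$, then the assignments before and after it are in such a window.} If $y_i\ne z_i$, then $W_{i,y_i}$ gives $a_i^\zeta=2T_i$. By Lemma~\ref{lem:lift}(a), $H_i^\zeta\in\{4T-1,4T\}$ with $T\equiv T_i\pmod\Pi$, so $T=g\Lambda$ with $g\equiv i\pmod k$, and $|H-H_i^\zeta|\le1$ puts $H$ in window $g$. If a move changes one of $y_i,z_i$, then $y_i\ne z_i$ before or after it, and $H$ does not change.

The sequence starts at $H=0$, in window $0$. It ends in a window, since at the end $H_0^\zeta$ is a multiple of $4\Pi=4k\Lambda$ and $|H-H_0^\zeta|\le1$. So every maximal run of consecutive assignments in a gap $g$ is entered from and left to one of the windows $g$, $g+1$. We call the run a \emph{crossing} if these two windows are different. By Claim~1, $y$ is constant during a run.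

\emph{Claim 2. During a crossing, $y$ is a solution of \textsc{BCR}.} Let the crossing be in gap $g$, let $(d,d')\in\mathrm{Forb}_{ij}$, and let $e$ be the number of the pair $i<j$. By the Chinese remainder theorem there is $x\in[n(n+1)]$ with $x\bmod n=d$ and $x\bmod(n+1)=d'$. Put $T=g\Lambda+e\,n(n+1)+x$. As $1\le e\le K$, we have $g\Lambda+1\le T\le(g+1)\Lambda-1$, so $4T-1$ and $4T$ both lie in gap $g$. During the crossing $H$ goes from one end of the gap to the other in steps of at most $1$, so some move inside the run changes $H$ between $4T-1$ and $4T$. By Lemma~\ref{lem:lift}(c), every rotor then has $a\equiv2T$ in its domain. Thus $a_i^\zeta$ is an $\mathsf F$-position for $i$, $a_j^\zeta$ is an $\mathsf S$-position for $j$, $a_i^\rho=2d$ and $a_j^\sigma=2d'$. Clause $F_{i,d}$ gives $y_i\ne d$ or $\mu=1$, and $S_{j,d'}$ gives $y_j\ne d'$ or $\mu=0$. Hence $(y_i,y_j)\ne(d,d')$.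

Cut the sequence at the crossings. In each piece (between consecutive crossings, before the first, after the last, or the whole sequence if there is none) every run in a gap returns to the window it came from, so the piece visits a single window $g$. By Claim~1 the only coordinate of $y$ that can change in this piece is the $i\in[k]$ with $i\equiv g\pmod k$. Therefore, in the list consisting of the initial solution, the values of $y$ at the successive crossings, and the final solution, consecutive members differ in at most one coordinate, and all members are solutions by Claim~2. So the two given solutions are connected in \textsc{BCR}. Inside a piece $y$ need not be a solution; it is only prevented from leaving with a forbidden pair.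

\subsection*{Linear clique-width}
We apply Lemma~\ref{lem:order} with $w=39$. Place first the six values of $u,v,\mu$ and their guards; these prefixes have at most $7$ classes. Then place blocks $i=0,\dots,k-1$, each in two stages.
\begin{itemize}
\item \emph{Stage 1:} the vertices $c_t,b(t),a(t)$ of $\zeta_i$ in sweep order, then the four guards and the four clauses \eqref{eq:L} of $\zeta_i$.
\item \emph{Stage 2:} for $d=0,\dots,n$ in turn: the clauses $F_{i,d},S_{i,d},W_{i,d}$; the vertices $c_t,b(t),a(t)$ of $\rho_i$ for $t=2d$ and then $t=2d+1$; the same for $\sigma_i$; the values $y_i(d),z_i(d)$. (For $d=n$ only the vertices of $\sigma_i$ exist.) Finally the guards of the variables of $\rho_i,\sigma_i$ and of $y_i,z_i$, and the clauses \eqref{eq:L} of $\rho_i,\sigma_i$.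
\end{itemize}
All three rotors appear in sweep order. The only edges leaving a block join its clause vertices to values of $u,v,\mu$, so finished blocks are dead, and guards and clauses \eqref{eq:L} are dead when placed. The dead class and the six values of $u,v,\mu$ give at most $7$ classes.

\emph{Prefixes ending in Stage 1.} Outside the set $Q$ of $\zeta_i$, the neighbors of $a_i^\zeta(t)$ depend only on whether $t$ is odd or an $\mathsf X$-position for one of the four letters $\mathsf X$; those of $b_i^\zeta(t)$ depend only on parity; and $c_t^\zeta$ has none. Lemma~\ref{lem:sweep} gives at most $5+3+3$ classes, so at most $18$ in total.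

\emph{Prefixes ending in Stage 2.} The vertices $b_i^\zeta(t)$ and $c^\zeta_t$ are dead. The unplaced neighbors of $a_i^\zeta(t)$ are among the clauses $F,S,W$ of the block and depend only on whether $t$ is an $\mathsf F$-, $\mathsf S$- or $\mathsf W$-position or none of these: $4$ classes. The remaining vertices form eleven families, swept in parallel:
\[
a^\rho,\ b^\rho,\ c^\rho,\ a^\sigma,\ b^\sigma,\ c^\sigma,\ y,\ z,\ F,\ S,\ W.
\]
We set aside the last placed member of each family, and also $c_0^\rho$ and $c_0^\sigma$; these $13$ vertices give at most $13$ classes. The other placed members give at most $15$ classes, as follows.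
\begin{itemize}
\item $a^\rho$: $2$ classes, by parity. The only clause $F_{i,d}$ not adjacent to $a_i^\rho(t)$ has $2d=t$ and precedes it, so $a_i^\rho(t)$ is adjacent to all unplaced $F_{i,d}$; its other neighbors are covered by Lemma~\ref{lem:sweep}(a), the guards and the parity. The family $a^\sigma$ gives $2$ classes by the same argument with $S_{i,d}$ in place of $F_{i,d}$.
\item $b^\rho,b^\sigma$: $2$ classes each, by parity and Lemma~\ref{lem:sweep}(b). $c^\rho,c^\sigma$: $1$ class each, by Lemma~\ref{lem:sweep}(c).
\item $y$: $1$ class. As $F_{i,d},S_{i,d},W_{i,d}$ precede $y_i(d)$, it is adjacent to all unplaced clauses $F,S,W$, values of $y_i$ and guards of $y_i$.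
\item $z$: $1$ class. As $W_{i,d}$ precedes $z_i(d)$, its unplaced neighbors are the unplaced values and guards of $z_i$.
\item $F,S,W$: $1$ class each. If such a clause with index $d$ is not the last placed in its family, the one with index $d+1$ is placed, and so are $a_i^\rho(2d)$, $a_i^\sigma(2d)$, $y_i(d)$, $z_i(d)$. Then the unplaced neighbors of $F_{i,d}$ are all unplaced values of $a_i^\rho$ and $y_i$, those of $S_{i,d}$ are all unplaced values of $a_i^\sigma$ and $y_i$, and those of $W_{i,d}$ are all unplaced values of $y_i$.
\end{itemize}
The total is at most $7+4+13+15=39$, so the linear clique-width is at most $40$.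

\subsection*{Size and space}
Each block has $O(\Pi)=O(k^3n^2)$ vertices, so $N=O(k^4n^2)$. A vertex is named by its type and a constant number of indices below $2\Pi$. The order is a fixed nest of loops over these indices, and adjacency is decided by comparing indices, taking parities, and computing a letter $\lambda_i(T)$ by division with remainder and one lookup in a table $\mathrm{Forb}_{ij}$. All this takes logarithmic space, and by Lemma~\ref{lem:order} so does printing the expression. With Lemma~\ref{lem:clause}, this completes the proof of Lemma~\ref{lem:main}. \qed

\section{Proof of Theorem~\ref{thm:XL}}\label{sec:proofXL}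

\emph{XL-completeness.} Membership is Proposition~\ref{prop:member}, whose algorithm ignores an expression given with the graph. For hardness, compose Lemmas~\ref{lem:cell}(a), \ref{lem:BCR} and~\ref{lem:main}: a \textsc{Cell} instance with $k$ cells becomes a \textsc{BCR} instance with $2k+2$ variables and domain size at least $2$, and then a \textsc{DSR-TJ} instance with $8(2k+2)+3=16k+19$ tokens, together with a linear $40$-expression.

\emph{W[SAT] and W[$t$].} Weighted satisfiability is in XL: enumerate the sets of $k$ true variables in space $O(k\log|x|)$, and evaluate the formula under each of them in logarithmic space~\cite{lynch}. So weighted satisfiability has a parameterized logspace reduction, hence an fpt-reduction, to our problem. This gives hardness for W[SAT], which contains every W[$t$].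

\emph{ETH.} By Lemmas~\ref{lem:cell}(b), \ref{lem:BCR} and~\ref{lem:main}, $k$-\textsc{Clique} on $n$ vertices reduces in polynomial time to \textsc{Cell} with $O(k^2n)$ states, then to \textsc{BCR} with $2k+2$ variables and domain size $O(k^2n^2)$, and then to \textsc{DSR-TJ} with $k'=16k+19$ tokens and $N=(kn)^{O(1)}$ vertices. Here it matters that $k'$ is linear in $k$, whereas the reduction of Section~\ref{sec:W1} produces $\Theta(k^2)$ tokens. An algorithm running in time $f(k')N^{o(k')}$ would solve $k$-\textsc{Clique} in time $f(16k+19)\,(kn)^{o(k)}=f'(k)\,n^{o(k)}$, contradicting ETH~\cite{chen}. The upper bound $N^{O(k)}$ is the exhaustive search of Section~\ref{sec:intro}. \qed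

\begin{remark}
The constants $17$ and $40$ are not claimed to be optimal, and we do not determine the smallest clique-width at which hardness starts.
\end{remark}

\begin{thebibliography}{9}

\bibitem{survey}
Nicolas Bousquet, Amer E. Mouawad, Naomi Nishimura and Sebastian Siebertz,
\emph{A survey on the parameterized complexity of the independent set and (connected) dominating set reconfiguration problems},
arXiv:2204.10526 (2022).

\bibitem{chen}
Chen, Huang, Kanj and Xia,
\emph{Strong computational lower bounds via parameterized complexity},
J. Comput. Syst. Sci. (2006).

\bibitem{lynch}
Lynch,
\emph{Log space recognition and translation of parenthesis languages},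
J. ACM (1977).

\bibitem{reingold}
Reingold,
\emph{Undirected connectivity in log-space},
J. ACM (2008).

\end{thebibliography}
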